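# Cup products on flag varieties and PRV components of stable multiplicity one

## 1. Multiplying cohomology classes on the projective line

Let $V_n$ be the irreducible $SL_2$-module of dimension $n+1$, and look at
$$V_2\otimes V_3\;=\;V_5\oplus V_3\oplus V_1 .$$
We try to produce the three summands by multiplying cohomology classes of line bundles on $\mathbb P^1$ with homogeneous coordinates $x,y$. For $n\ge 0$ the space $H^0(\mathbb P^1,\mathcal O(n))\cong V_n$ consists of the forms of degree $n$. The space $H^1(\mathbb P^1,\mathcal O(-n-2))\cong V_n$ has as basis the Laurent monomials $x^{-i}y^{-j}$ with $i,j\ge1$ and $i+j=n+2$. All other cohomology of line bundles on $\mathbb P^1$ is zero. The cup product of a form with a class in $H^1$ is computed by multiplying monomials and discarding each product with an exponent $\ge0$.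

There are two ways to realize $V_2$, namely $H^0(\mathcal O(2))$ and $H^1(\mathcal O(-4))$, and two ways to realize $V_3$, namely $H^0(\mathcal O(3))$ and $H^1(\mathcal O(-5))$. So there are four products.

* $H^0(\mathcal O(2))\otimes H^0(\mathcal O(3))\to H^0(\mathcal O(5))\cong V_5$ is multiplication of forms, and it is not zero.
* $H^0(\mathcal O(2))\otimes H^1(\mathcal O(-5))\to H^1(\mathcal O(-3))\cong V_1$ is not zero, because $x^2\cdot x^{-3}y^{-2}=x^{-1}y^{-2}$.
* $H^1(\mathcal O(-4))\otimes H^0(\mathcal O(3))\to H^1(\mathcal O(-1))=0$.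
* $H^1(\mathcal O(-4))\otimes H^1(\mathcal O(-5))\to H^2(\mathcal O(-9))=0$.

So multiplication produces $V_5$ and $V_1$, and never the middle summand $V_3$. The two that we reach have highest weights $2+3$ and $|2-3|$: add the highest weight of one factor to an element of the Weyl group orbit of the other, and make the result dominant. Moreover, if we scale all weights by $n$, then $V_{5n}$ and $V_n$ still occur in $V_{2n}\otimes V_{3n}$ exactly once. For $SL_2$ the summands reached by cup product are therefore recognizable from representation theory alone. The talk asks whether this persists for other groups.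

## 2. Flag varieties and the statement to be decided

Let $G$ be a connected, simply connected semisimple algebraic group over $\mathbb C$, with $T\subset B\subset G$ a maximal torus and a Borel subgroup, Weyl group $\mathcal W$, and $X=G/B$. For $\lambda$ dominant integral, $V_\lambda$ is the irreducible module of highest weight $\lambda$. For an integral weight $\nu$, $\overline\nu$ is the dominant weight in $\mathcal W\nu$. Each integral weight $\nu$ defines a $G$-equivariant line bundle $\mathcal L_\nu$ on $X$, and, as $G$ is simply connected, every line bundle on $X$ is of this form. The Borel–Weil–Bott theorem says that every line bundle on $X$ has nonzero cohomology in at most one degree, that a nonzero cohomology group is an irreducible $G$-module, and that every irreducible module occurs in every degree $0\le q\le\dim X$.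

**Definition (cup product construction).** Let $U,V$ be irreducible $G$-modules and $W$ an irreducible component of $U\otimes V$. We say that $W$ is *obtained from the cup product construction* if there are line bundles $\mathcal L_1,\mathcal L_2$ on $X$ and degrees $q_1,q_2$, with $q=q_1+q_2$, such that $H^{q_1}(X,\mathcal L_1)\cong U$, $H^{q_2}(X,\mathcal L_2)\cong V$, $H^{q}(X,\mathcal L_1\otimes\mathcal L_2)\cong W$, and the cup product
$$H^{q_1}(X,\mathcal L_1)\otimes H^{q_2}(X,\mathcal L_2)\to H^q(X,\mathcal L_1\otimes\mathcal L_2)$$
is nonzero, hence surjective onto $W$.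

**Definition (generalized PRV components).** Let $U=V_\lambda$, $V=V_\mu$. By a theorem of Kumar, for every $w\in\mathcal W$ the module $V_{\overline{\lambda+w\mu}}$ is a component of $V_\lambda\otimes V_\mu$. These are the *generalized PRV components*; the longest element $w=w_0$ gives the PRV component. Such a component has *stable multiplicity one* if for every $n\ge1$ the multiplicity of $V_{n\,\overline{\lambda+w\mu}}$ in $V_{n\lambda}\otimes V_{n\mu}$ is $1$.

In Section 1 the generalized PRV components of $V_2\otimes V_3$ are $V_5$ and $V_1$, both of stable multiplicity one. Stability is a real condition. For $SL_3$ and the adjoint module $V_\theta$ (with $\theta=\alpha_1+\alpha_2$), we have $\theta-\alpha_1=\alpha_2\in\mathcal W\theta$, so $V_\theta$ is a generalized PRV component of $V_\theta\otimes V_\theta$. Its multiplicity is at least $2$, because $\mathrm{tr}(xyz)$ and $\mathrm{tr}(xzy)$ are invariant trilinear forms on $\mathfrak{sl}_3$. They are linearly independent, because their difference is the nonzero alternating form $\mathrm{tr}([x,y]z)$ and their sum is symmetric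 with value $2\,\mathrm{tr}(x^3)=-12$ at $x=y=z=\mathrm{diag}(1,1,-2)$.

It is known that every $W$ obtained from the cup product construction is a generalized PRV component of multiplicity one. Ivan Dimitrov and Mike Roth, in "Geometric realization of PRV components and the Littlewood-Richardson cone", arXiv:0909.2356 (2009), write: "Moreover, we conjecture that it gives all generalized PRV components of stable multiplicity one." So we must decide the following.

**The statement.** For all irreducible $G$-modules $U,V$, every generalized PRV component of $U\otimes V$ of stable multiplicity one is obtained from the cup product construction.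

Call $G$ **good** if the statement holds for $G$. It is false in general.

**Proposition C.** For $G=\mathrm{Spin}_{10}$ (type $D_5$), $U=V_{3\varpi_4}$, $V=V_{2\varpi_1+2\varpi_5}$, the module $W=V_{\varpi_2+\varpi_3+\varpi_5}$ is a generalized PRV component of $U\otimes V$ of stable multiplicity one that is not obtained from the cup product construction.

We shall also prove a criterion (Theorem 1 in Section 8) that decides, component by component, which ones are obtained, and deduce a classification.

**Theorem 2.** $G$ is good if and only if every simple factor of $G$ is of type $A_n,B_n,C_n,D_4$ or $G_2$. In other words, the statement fails as soon as $G$ has a factor of type $D_n$ $(n\ge5)$, $E_6,E_7,E_8$ or $F_4$.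

## 3. Three extremal weights with sum zero

Let $\Phi$ be the root system, $\mathfrak g=\mathfrak t\oplus\bigoplus_\alpha\mathfrak g_\alpha$, and $(\ ,\ )$ a $\mathcal W$-invariant inner product. An *extremal weight* of an irreducible module is a weight in the $\mathcal W$-orbit of its highest weight; its weight space is a line. To treat $U$, $V$, $W$ symmetrically, we use that the multiplicity of $W$ in $U\otimes V$ is the dimension of the space of $G$-invariant trilinear forms on $U^*\times V^*\times W$.

**Definition.** A *balanced triple* is $\chi=(\chi_1,\chi_2,\chi_3)$ with $\chi_i$ integral weights and $\chi_1+\chi_2+\chi_3=0$. We attach to it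
$$\Phi_\chi=\{\alpha\in\Phi:(\chi_i,\alpha)=0\text{ for all }i\},\qquad M=M_\chi=\{\alpha\in\Phi:(\chi_i,\alpha)<0\text{ for exactly two }i\},$$
the Levi subgroup $L=L_\chi\supset T$ with roots $\Phi_\chi$, and $N=N_\chi=\bigoplus_{\alpha\in M}\mathfrak g_\alpha$. The triple is *adapted to* $(U,V,W)$ if $\chi_1,\chi_2,\chi_3$ are extremal weights of $U^*,V^*,W$ respectively.

Here are the elementary properties.

* If $W=V_{\overline{\lambda+w\mu}}$, then $(-\lambda,-w\mu,\lambda+w\mu)$ is adapted to $(V_\lambda,V_\mu,W)$. Conversely, if $\chi_1=-x\lambda$ and $\chi_2=-y\mu$ belong to an adapted triple, then $\chi_3=x\lambda+y\mu\in\mathcal W(\lambda+x^{-1}y\mu)$, so $W$ is a generalized PRV component. In particular every balanced triple is adapted to some $(U,V,W)$ with $W$ a generalized PRV component.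
* Adding elements of $\Phi_\chi$ to a root does not change the numbers $(\chi_i,\alpha)$. So $N$ is an $L$-submodule of $\mathfrak g$, and $M$ is stable under the Weyl group $\mathcal W_L$ of $\Phi_\chi$.
* Since $\sum_i(\chi_i,\alpha)=0$, the three numbers are never all negative. If $\alpha\notin\Phi_\chi$, at least one is negative. So a root outside $\Phi_\chi$ has exactly one or exactly two negative numbers. If it has two, the third is positive, so $-\alpha$ has only one; hence $M\cap -M=\emptyset$.
* Replacing $\chi$ by $n\chi$, $n\ge1$, does not change $L,M,N$, and $n\chi$ is adapted to the $n$-scaled modules.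

**Example ($SL_2$).** For $V_1\subset V_2\otimes V_3$ take $\chi=(-2,3,-1)$. The positive root gives signs $(-,+,-)$, so $M=\{\alpha\}$ and $L=T$.

**Example ($SL_3$).** For $V_\theta\subset V_\theta\otimes V_\theta$ take $\chi=(-\theta,\alpha_1,\alpha_2)$, with $(\alpha_i,\alpha_i)=2$. The values of $\big((\chi_i,\cdot)\big)_i$ are $(-1,2,-1)$ on $\alpha_1$, $(-1,-1,2)$ on $\alpha_2$ and $(2,-1,-1)$ on $-\theta$. So $M=\{\alpha_1,\alpha_2,-\theta\}$, $\Phi_\chi=\emptyset$ and $L=T$. Since $\alpha_1+\alpha_2-\theta=0$, the product of the three coordinates on $N$ is a nonconstant $T$-invariant polynomial. The next section shows why such an invariant matters.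

We say that a finite set $M$ of vectors *lies in an open half-space* if some linear functional is $>0$ on $M$. For the empty set this holds.

## 4. Invariant polynomials on $N$ control the multiplicity

**Lemma A.** Let $\chi$ be adapted to $(U,V,W)$ and let $v_1,v_2,v_3$ be nonzero vectors of weight $\chi_1,\chi_2,\chi_3$ in $V_1=U^*$, $V_2=V^*$, $V_3=W$. If $\mathbb C[N]^L=\mathbb C$, then a $G$-invariant trilinear form $F$ on $V_1\times V_2\times V_3$ with $F(v_1,v_2,v_3)=0$ is zero. Consequently $W$ has stable multiplicity one.

The plan is to restrict $F$ to orbits, where it becomes a polynomial $f$ with $f(0)=F(v_1,v_2,v_3)$, and to show that the lowest-order term of $f$ would be a nonconstant element of $\mathbb C[N]^L$.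

**Step 1. Encode $F$ in a polynomial.** Put
$$\mathfrak p_i=\mathfrak t\oplus\bigoplus_{(\chi_i,\alpha)\ge0}\mathfrak g_\alpha,\qquad \mathfrak n_i=\bigoplus_{(\chi_i,\alpha)<0}\mathfrak g_\alpha ,\qquad \mathfrak g=\mathfrak n_i\oplus\mathfrak p_i .$$
If $(\chi_i,\alpha)\ge0$, then $|\chi_i+\alpha|>|\chi_i|$. No weight of $V_i$ is longer than an extremal one, so $\mathfrak g_\alpha v_i=0$. Hence the parabolic subgroup $P_i$ with Lie algebra $\mathfrak p_i$ stabilizes the line $\mathbb Cv_i$. The set $\exp(\mathfrak n_i)P_i$ is dense in $G$, and $Gv_i$ spans $V_i$. So the trilinear form $F$ is determined by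
$$f(X_1,X_2,X_3)=F(e^{X_1}v_1,e^{X_2}v_2,e^{X_3}v_3)\quad\text{on }E=\mathfrak n_1\oplus\mathfrak n_2\oplus\mathfrak n_3 ,$$
and $f$ is a polynomial because each $\mathfrak n_i$ acts by nilpotent operators. If $f=0$, then $F=0$.

**Step 2. Check that $f$ is $L$-invariant.** The group $L$ normalizes $\mathfrak n_i$, and $L\subset P_i$ acts on $\mathbb Cv_i$ by a character $\theta_i$ with $\theta_i|_T=\chi_i$. The product $\theta_1\theta_2\theta_3$ is trivial on $T$, hence on $L$, since the conjugates of $T$ are dense in the connected reductive group $L$. For $l\in L$ we have $e^{\mathrm{Ad}(l)X_i}v_i=l\,e^{X_i}l^{-1}v_i=\theta_i(l)^{-1}l\,e^{X_i}v_i$, so $f(\mathrm{Ad}(l)X)=f(X)$ by invariance of $F$.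

**Step 3. Turn $G$-invariance of $F$ into a differential equation for $f$.** Let $Z\in\mathfrak g$ and write
$$\mathrm{Ad}(e^{-X_i})Z=A_i(X_i)+B_i(X_i)\in\mathfrak n_i\oplus\mathfrak p_i ,$$
which is polynomial in $X_i$. Since $\mathfrak p_i$ acts on $v_i$ by a character, $B_i(X_i)v_i=b_i(X_i)v_i$ with $b_i$ polynomial, and
$$Ze^{X_i}v_i=e^{X_i}\,\mathrm{Ad}(e^{-X_i})Z\,v_i=e^{X_i}A_i(X_i)v_i+b_i(X_i)e^{X_i}v_i .$$
By the Baker–Campbell–Hausdorff formula, which is polynomial in the nilpotent algebra $\mathfrak n_i$, we have $e^{X_i}e^{sA_i(X_i)}=e^{X_i+s\xi_i(X_i)+O(s^2)}$ with $\xi_i$ a polynomial vector field on $\mathfrak n_i$. So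
$$e^{X_i}A_i(X_i)v_i=\frac{d}{ds}\Big|_{0}e^{X_i+s\xi_i(X_i)}v_i,\qquad \xi_i(0)=A_i(0)=\mathrm{pr}_iZ,$$
where $\mathrm{pr}_i:\mathfrak g\to\mathfrak n_i$ is the projection along $\mathfrak p_i$. The invariance $F(Zx_1,x_2,x_3)+F(x_1,Zx_2,x_3)+F(x_1,x_2,Zx_3)=0$, applied to $x_i=e^{X_i}v_i$, gives
$$\sum_i\partial_{\xi_i}f+\Big(\sum_ib_i\Big)f=0 .$$

**Step 4. Read off the lowest-order term.** Suppose $f(0)=0$ and $f\ne0$, and let $f_d$, $d\ge1$, be the lowest nonzero homogeneous part of $f$. The term $(\sum b_i)f$ starts in degree $\ge d$. In degree $d-1$ only the constant part $\xi_i(0)$ of $\xi_i$ acts on $f_d$, so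
$$\partial_{(\mathrm{pr}_1Z,\mathrm{pr}_2Z,\mathrm{pr}_3Z)}f_d=0\qquad\text{for all }Z\in\mathfrak g .$$
Thus $f_d$ is invariant under translation by $D=\{(\mathrm{pr}_1Z,\mathrm{pr}_2Z,\mathrm{pr}_3Z):Z\in\mathfrak g\}$. This is an $L$-submodule of $E$, because $L$ preserves each decomposition $\mathfrak n_i\oplus\mathfrak p_i$. Also $f_d$ is $L$-invariant, as $L$ acts linearly on $E$. So $f_d\in\mathbb C[E/D]^L$.

**Step 5. Identify $E/D$ with $N$.** For $i<j$ let $M_{ij}=\{\alpha\in M:(\chi_i,\alpha)<0,(\chi_j,\alpha)<0\}$, so $M=M_{12}\sqcup M_{13}\sqcup M_{23}$. Consider the map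
$$E\to\bigoplus_{i<j}\ \bigoplus_{\alpha\in M_{ij}}\mathfrak g_\alpha=N,\qquad (X_1,X_2,X_3)\mapsto\text{the }M_{ij}\text{-components of }X_i-X_j .$$
It is an $L$-map. It is surjective: for $\alpha\in M_{ij}$ the $\mathfrak g_\alpha$-component of $X_i$ is free and enters no other component of the image. It kills $D$, because for $X=(\mathrm{pr}_iZ)_i$ and $\alpha\in M_{ij}$ both components equal the $\mathfrak g_\alpha$-component of $Z$. Finally we count dimensions. A root $\alpha$ contributes $\#\{i:(\chi_i,\alpha)<0\}$ to $\dim E$. The kernel of $Z\mapsto(\mathrm{pr}_iZ)_i$ is $\mathfrak t\oplus\bigoplus_{\alpha\in\Phi_\chi}\mathfrak g_\alpha$, so each $\alpha\notin\Phi_\chi$ contributes $1$ to $\dim D$. Hence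
$$\dim E-\dim D=\sum_{\alpha\notin\Phi_\chi}\big(\#\{i:(\chi_i,\alpha)<0\}-1\big)=|M|=\dim N ,$$
and $E/D\cong N$ as $L$-modules.

**Step 6. Conclude.** Now $f_d\in\mathbb C[N]^L=\mathbb C$ is homogeneous of degree $d\ge1$, so $f_d=0$, a contradiction. This proves the first claim: the linear map $F\mapsto F(v_1,v_2,v_3)$ is injective, so the multiplicity is $\le1$. Since $n\chi$ has the same $L$ and $N$, the multiplicity is $\le1$ for the $n$-scaled modules too. Kumar's theorem gives $\ge1$. $\square$

## 5. Cup products force $M$ into a half-space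

Let $\Delta$ be the set of roots of the nilradical $\mathfrak n$ of $\mathrm{Lie}\,B$. It is a positive system, and dominance and $\rho$ refer to it from here on. For $u\in\mathcal W$ put $\Delta(u)=\Delta\cap u(-\Delta)$. Since $u\Delta=(\Delta\setminus\Delta(u))\sqcup(-\Delta(u))$, we have $\sum_{\alpha\in\Delta(u)}\alpha=\rho-u\rho$; also $|\Delta(u)|=\ell(u)$. Write $\mathcal L_\nu=G\times_B\mathbb C_\nu$; another sign convention only relabels the bundles.

**Recalled from Bott.** Let $K$ be a maximal compact subgroup of $G$ such that $K\cap B$ is a maximal torus of $K$, so $X=K/(K\cap T)$. The antiholomorphic tangent space at the base point is $\mathfrak b/\mathfrak t\cong\mathfrak n$, where $\mathfrak b=\mathrm{Lie}\,B$. The Dolbeault complex of $\mathcal L_\nu$ is $(C^\infty(K)\otimes\wedge^\bullet\mathfrak n^*\otimes\mathbb C_\nu)^T$. Its differential is the Lie algebra cohomology differential for $\mathfrak n$ acting on $C^\infty(K)$ by complexified right translation. Cup product is induced by multiplication of functions and wedge product.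

For an irreducible $S$, put $f_{s,\xi}(k)=\xi(k^{-1}s)$ with $s\in S$, $\xi\in S^*$. Left translation acts on $s$, right translation acts on $\xi$, and by Peter–Weyl these functions span the $S$-isotypic part $S\otimes S^*$ of $C^\infty(K)$ under left translation. So the $S$-isotypic part of $H^q(X,\mathcal L_\nu)$ is $S\otimes H^q(\mathfrak n,S^*)_{-\nu}$, where the subscript denotes a $T$-weight space.

**Recalled from Kostant (Ann. of Math. 74 (1961)).** Let $S^*$ have highest weight $\varsigma$. For each $u\in\mathcal W$ the weight $u(\varsigma+\rho)-\rho$ occurs in $\wedge^\bullet\mathfrak n^*\otimes S^*$ with multiplicity one, spanned by $\omega_{\Delta(u)}\otimes\xi_{u\varsigma}$, where $\omega_\Psi=\bigwedge_{\alpha\in\Psi}e_\alpha^*$ and $\xi_{u\varsigma}$ is an extremal weight vector. This vector is a cocycle of degree $\ell(u)$ with nonzero class, and these classes form a basis of $H^\bullet(\mathfrak n,S^*)$.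

The multiplicity statement is the part we lean on most, and it is short. A weight of $\wedge^\bullet\mathfrak n^*\otimes S^*$ has the form $-\sum_{\alpha\in\Psi}\alpha+\tau$ with $\Psi\subset\Delta$ and $\tau$ a weight of $S^*$. If it equals $u(\varsigma+\rho)-\rho$, then
$$\varsigma+\rho=u^{-1}\Big(\rho-\sum_{\alpha\in\Psi}\alpha\Big)+u^{-1}\tau .$$
The first term on the right is half the sum of a set $Q=u^{-1}\big((\Delta\setminus\Psi)\cup-\Psi\big)$ containing exactly one of each pair $\pm\alpha$. So it is $\rho$ minus the sum of $\Delta\setminus Q$. The second term is $\varsigma$ minus a sum of positive roots. Equality forces $Q=\Delta$, that is, $\Psi=\Delta(u)$, and $\tau=u\varsigma$. The weight space is thus one line in one degree. The differential preserves $T$-weights and raises degree by one, so on this line it vanishes and nothing maps onto it: the vector is a cocycle with nonzero class.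

It follows that $H^q(X,\mathcal L_\nu)\cong S$ exactly when $-\nu=u(\varsigma+\rho)-\rho$ for some $u$ with $\ell(u)=q$. Note that $u$ and $\varsigma$ are determined by $\nu$, as $\varsigma+\rho$ is dominant and regular. The classes are then represented by the forms $f_{s,\xi_{u\varsigma}}\omega_{\Delta(u)}$, $s\in S$.

**Lemma B.** If $W$ is obtained from the cup product construction, then there is a triple $\chi$ adapted to $(U,V,W)$ with $M_\chi\subset-\Delta$. In particular $M_\chi$ lies in an open half-space.

**Step 1. Write the product as a form.** Let $\lambda_1^*,\lambda_2^*,\nu^*$ be the highest weights of $U^*,V^*,W^*$. There are $u_1,u_2,u$ with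
$$-\nu_i=u_i(\lambda_i^*+\rho)-\rho,\qquad -\nu=u(\nu^*+\rho)-\rho,\qquad \nu=\nu_1+\nu_2,$$
$q_i=\ell(u_i)$ and $q=\ell(u)$. The cohomology of $\mathcal L_{\nu_1}$ and $\mathcal L_{\nu_2}$ is represented by $f_{s,\xi_1}\omega_1$ and $f_{s',\xi_2}\omega_2$ with $s\in U$, $s'\in V$, $\omega_i=\omega_{\Delta(u_i)}$, and $\xi_i$ extremal of weight $\chi_i:=u_i\lambda_i^*$. Decompose $U\otimes V=\bigoplus_jW_j$ into irreducibles with projections $\mathrm{pr}_j$. Since $f_{s,\xi_1}f_{s',\xi_2}(k)=(\xi_1\otimes\xi_2)(k^{-1}(s\otimes s'))$, the $W$-isotypic part of the product form is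
$$\sum_{j:\,W_j\cong W}f_{\mathrm{pr}_j(s\otimes s'),\eta_j}\ \omega_1\wedge\omega_2,\qquad \eta_j=(\xi_1\otimes\xi_2)|_{W_j}\in W_j^*\cong W^* . \tag{1}$$

**Step 2. Use multiplicity one to pin the product down.** The target is isomorphic to $W$, so the class of the product is the class of (1). If the cup product is nonzero, then $\omega_1\wedge\omega_2\ne0$ and some $\eta_j\ne0$. The vector $\omega_1\wedge\omega_2\otimes\eta_j$ is a nonzero vector of weight $-\nu_1-\nu_2=-\nu=u(\nu^*+\rho)-\rho$ in $\wedge^\bullet\mathfrak n^*\otimes W^*$, so it is proportional to $\omega_{\Delta(u)}\otimes\xi_{u\nu^*}$. Hence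
$$\Delta(u)=\Delta(u_1)\sqcup\Delta(u_2),\qquad \chi_1+\chi_2=u\nu^* . \tag{2}$$
Put $\chi_3=-u\nu^*$, an extremal weight of $W$. Then $\chi$ is adapted to $(U,V,W)$.

**Step 3. Count signs on a positive root.** Let $\alpha\in\Delta$. If $\alpha\notin\Delta(u_i)$, then $u_i^{-1}\alpha\in\Delta$ and $(\chi_i,\alpha)=(\lambda_i^*,u_i^{-1}\alpha)\ge0$. If $\alpha\in\Delta(u)$, then $u^{-1}\alpha\in-\Delta$ and $(\chi_3,\alpha)=-(\nu^*,u^{-1}\alpha)\ge0$. By (2), $\alpha$ lies in exactly one of $\Delta(u_1)$, $\Delta(u_2)$, $\Delta\setminus\Delta(u)$. Then only $(\chi_1,\alpha)$, only $(\chi_2,\alpha)$, or only $(\chi_3,\alpha)$, respectively, can be negative. So $\alpha\notin M_\chi$. Hence $M_\chi\subset-\Delta$. $\square$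

## 6. Torus monomials and their averages

Lemma A says that $\mathbb C[N]^L=\mathbb C$ gives stable multiplicity one. Lemma B says that a cup product needs a half-space. If we hope for the statement, we should try to prove that $\mathbb C[N]^L=\mathbb C$ implies that $M$ lies in an open half-space. The natural tool is **Gordan's theorem**: a finite set $M$ of rational vectors lies in no open half-space if and only if there is a nontrivial relation
$$\sum_{\alpha\in M}n_\alpha\alpha=0,\qquad n_\alpha\in\mathbb Z_{\ge0}. \tag{3}$$
Given (3), let $x_\alpha$ be the coordinate on $\mathfrak g_\alpha$. The monomial $\prod x_\alpha^{n_\alpha}$ is a nonconstant $T$-invariant polynomial on $N$. If $\Phi_\chi=\emptyset$, then $L=T$ and we have found a nonconstant element of $\mathbb C[N]^L$. This is the monomial of the $SL_3$ example in Section 3.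

If $\Phi_\chi\ne\emptyset$, we need an invariant of the larger group $L$. A sensible attempt is to average the monomial over a maximal compact subgroup of $L$. The average is $L$-invariant, but it can be zero, and then we have nothing. The smallest instance is this: let $SL_2$ act on $\mathbb C^2$ with coordinates $x,y$. The monomial $xy$ is invariant under the diagonal torus, yet $\mathbb C[x,y]^{SL_2}=\mathbb C$, because $SL_2$ is transitive on nonzero vectors. So $xy$ averages to $0$.

This breakdown also says what a counterexample must look like. We want weights in $M$ that satisfy a relation (3), but only by using both coordinates of a $\mathbb C^2$ which is the only nontrivial copy for its $SL_2$. Such an arrangement exists in $D_5$.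

## 7. Six roots of $\mathrm{Spin}_{10}$ with sum zero

The roots of $D_5$ are $\pm e_i\pm e_j$, $1\le i<j\le5$, and $\mathcal W$ consists of permutations and even sign changes of coordinates. We have $\varpi_4=\frac12(1,1,1,1,-1)$ and $\varpi_5=\frac12(1,1,1,1,1)$. Put
$$\lambda=3\varpi_4=(\tfrac32,\tfrac32,\tfrac32,\tfrac32,-\tfrac32),\quad \mu=2\varpi_1+2\varpi_5=(3,1,1,1,1),\quad \nu=\varpi_2+\varpi_3+\varpi_5=(\tfrac52,\tfrac52,\tfrac32,\tfrac12,\tfrac12),$$
$U=V_\lambda$, $V=V_\mu$, $W=V_\nu$, and
$$\chi_1=(\tfrac32,\tfrac32,\tfrac32,\tfrac32,\tfrac32),\qquad \chi_2=(-1,-1,1,1,-3),\qquad \chi_3=(-\tfrac12,-\tfrac12,-\tfrac52,-\tfrac52,\tfrac32).$$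
The sum is $0$. The weight $-\lambda$ has four minus signs, so $\chi_1\in\mathcal W(-\lambda)$. The weight $-\mu$ has five minus signs and $\chi_2$ has three, both odd, so $\chi_2\in\mathcal W(-\mu)$. Finally $\chi_3$ has four minus signs, so $\chi_3\in\mathcal W\nu$. Hence $\chi$ is adapted to $(U,V,W)$, and $W$ is a generalized PRV component.

**Step 1. Compute $\Phi_\chi$ and $M$.** With $a\in\{1,2\}$ and $b\in\{3,4\}$, the values $\big((\chi_1,\alpha),(\chi_2,\alpha),(\chi_3,\alpha)\big)$ are as follows.

| $\alpha$ | values | $\alpha$ | values |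
|---|---|---|---|
| $e_1+e_2$ | $(3,-2,-1)$ | $e_a+e_b$ | $(3,0,-3)$ |
| $e_b+e_5$ | $(3,-2,-1)$ | $e_a-e_b$ | $(0,-2,2)$ |
| $-(e_a+e_5)$ | $(-3,4,-1)$ | $e_a-e_5$ | $(0,2,-2)$ |
| $-(e_3+e_4)$ | $(-3,-2,5)$ | $e_b-e_5$ | $(0,4,-4)$ |
| $e_1-e_2,\ e_3-e_4$ | $(0,0,0)$ | | |

Up to sign this lists $1+2+2+1+2+4+4+2+2=20$ roots, which is all the positive roots. So $\Phi_\chi=\{\pm(e_1-e_2),\pm(e_3-e_4)\}$ and
$$M=\{\,e_1+e_2,\ \ e_3+e_5,\ \ e_4+e_5,\ \ -e_1-e_5,\ \ -e_2-e_5,\ \ -e_3-e_4\,\}.$$

**Step 2. Prove stable multiplicity one.** The semisimple part of $\mathrm{Lie}\,L$ is $\mathfrak{sl}_2^{(a)}\oplus\mathfrak{sl}_2^{(b)}$, with roots $\pm(e_1-e_2)$ and $\pm(e_3-e_4)$. As a module for it,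
$$N=\mathbb C_z\oplus\mathbb C_s\oplus\mathbb C^2_{(b)}\oplus\mathbb C^2_{(a)} .$$
Here $\mathbb C_z=\mathfrak g_{e_1+e_2}$ and $\mathbb C_s=\mathfrak g_{-e_3-e_4}$ are trivial. The module $\mathbb C^2_{(b)}=\mathfrak g_{e_3+e_5}\oplus\mathfrak g_{e_4+e_5}$ is standard for $\mathfrak{sl}_2^{(b)}$ and trivial for $\mathfrak{sl}_2^{(a)}$. The module $\mathbb C^2_{(a)}=\mathfrak g_{-e_1-e_5}\oplus\mathfrak g_{-e_2-e_5}$ is standard for $\mathfrak{sl}_2^{(a)}$ and trivial for $\mathfrak{sl}_2^{(b)}$. Since $\mathbb C[\mathbb C^2]^{SL_2}=\mathbb C$, the invariants of the semisimple part are $\mathbb C[z,s]$. The torus $T$ acts on $z^is^j$ with weight $-i(e_1+e_2)+j(e_3+e_4)$, which is $0$ only for $i=j=0$. Hence $\mathbb C[N]^L=\mathbb C$, and Lemma A gives stable multiplicity one.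

**Step 3. Show that $\chi$ is the only adapted triple up to $\mathcal W$.** This is needed because Lemma B only provides *some* adapted triple. Let $\chi'$ be adapted to $(U,V,W)$. Applying $\mathcal W$, we may assume $\chi_1'=(\frac32,\frac32,\frac32,\frac32,\frac32)$, whose stabilizer is $S_5$. The coordinates of $\chi_3'=-(\chi_1'+\chi_2')$ have absolute values $\frac52,\frac52,\frac32,\frac12,\frac12$ in some order. Where $\chi_2'$ has its entry $\pm3$, we get $|\frac32\pm3|\in\{\frac92,\frac32\}$, so that entry is $-3$. The four entries $\pm1$ give $\frac52$ (for $+1$) or $\frac12$ (for $-1$), so there are two of each. Thus $\chi_2'$ is a permutation of $\chi_2$, and $\chi'\in\mathcal W\chi$.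

**Step 4. Rule out the cup product.** If $W$ were obtained from the cup product construction, then by Lemma B and Step 3 the set $M_\chi$ would lie in an open half-space. But its six elements sum to zero:
$$(e_1+e_2)+(e_3+e_5)+(e_4+e_5)-(e_1+e_5)-(e_2+e_5)-(e_3+e_4)=0 .$$
This contradiction proves Proposition C, and the statement is disproved. $\square$

The relation makes the product of all six coordinates on $N$ a $T$-invariant monomial; its average over $L$ is zero, exactly as in Section 6.

## 8. The exact criterion

**Theorem 1.** Let $W$ be a generalized PRV component of $U\otimes V$ and let $\chi$ be any adapted triple.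

(a) $W$ has stable multiplicity one $\iff\mathbb C[N_\chi]^{L_\chi}=\mathbb C$.

(b) $W$ is obtained from the cup product construction $\iff M_\chi$ lies in an open half-space.

(c) If $W$ has stable multiplicity one, the adapted triple is unique up to $\mathcal W$.

We recall four facts for a reductive group $G$ acting on an affine variety $Z$, with $Z/\!/G=\mathrm{Spec}\,\mathbb C[Z]^G$. Invariants separate disjoint closed $G$-stable sets. Orbits of unipotent groups on affine varieties are closed. If $Y\subset Z$ is closed and $B$-stable, then $GY$ is closed, as $G/B$ is complete. Luna's étale slice theorem (1973): if $Gv$ is closed and $Z$ is smooth at $v$, with $H=G_v$, then $Z/\!/G$ at the image of $v$ and $(T_vZ/\mathfrak gv)/\!/H$ at the image of $0$ have a common étale neighborhood; in particular their local dimensions agree.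

**Step 1. Put all multiplicities $m_n$ into one ring.** Let $V_i,v_i$ be as in Lemma A, and let $Z\subset V_1\otimes V_2\otimes V_3$ be the set of vectors $y_1\otimes y_2\otimes y_3$ with $y_i\in\mathbb C\cdot Gv_i$. It is the affine cone over the Segre image of $G/P_1\times G/P_2\times G/P_3$, since the orbit of the line of $v_i$ in $\mathbb P(V_i)$ is $G/P_i$. In particular $Z$ is closed, irreducible, and smooth away from $0$. Its coordinate ring in degree $n$ is a nonzero $G^3$-submodule of the space of sections of $\mathcal O(n)$ on this product. By Borel–Weil that space is the irreducible $G^3$-module dual to the tensor product of the three irreducible modules with extremal weights $n\chi_1,n\chi_2,n\chi_3$. So the two are equal, and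
$$\dim\mathbb C[Z]^G_n=m_n:=\text{the multiplicity in the }n\text{-scaled problem}.$$

**Step 2. Show that $v=v_1\otimes v_2\otimes v_3$ has a closed orbit.** The vector $v$ has weight $\chi_1+\chi_2+\chi_3=0$, so $T$ fixes it. Hence $Bv$ is an orbit of the unipotent radical of $B$, which is closed, and $Gv=G\cdot Bv$ is closed.

**Step 3. Find the stabilizer $H=G_v$ and the normal space.** Since $T\subset H$, the Lie algebra of $H$ is the sum of $\mathfrak t$ and some root spaces. For $0\ne x\in\mathfrak g_\alpha$ the three terms of
$$xv=xv_1\otimes v_2\otimes v_3+v_1\otimes xv_2\otimes v_3+v_1\otimes v_2\otimes xv_3$$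
have different weights under $T^3$, so they are linearly independent when nonzero. We have $xv_i=0$ iff $(\chi_i,\alpha)\ge0$: one direction was seen in Lemma A, the other is $\mathfrak{sl}_2$-theory. So $xv=0$ iff all $(\chi_i,\alpha)\ge0$, iff $\alpha\in\Phi_\chi$, as the three numbers sum to $0$. Hence $H^\circ=L$, and $H$ is reductive.

Next, the map $(X_1,X_2,X_3)\mapsto X_1v_1\otimes v_2\otimes v_3+v_1\otimes X_2v_2\otimes v_3+v_1\otimes v_2\otimes X_3v_3$ embeds $E$ into $T_vZ$, by the same weight argument. It is $L$-equivariant because $L$ fixes $v$. As $\dim Z=1+\dim E$, we get $T_vZ\cong E\oplus\mathbb Cv$. For $x\in\mathfrak g$ we have $xv_i=(\mathrm{pr}_ix)v_i+c_iv_i$, where $c_i$ is the value of $\chi_i$ on the $\mathfrak t$-component of $x$, and $c_1+c_2+c_3=0$. So $\mathfrak gv$ is the image of $D$. By Step 5 of Lemma A,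
$$T_vZ/\mathfrak gv\cong N\oplus\mathbb C\quad\text{as }L\text{-modules},$$
where $\mathbb C=\mathbb Cv$ and $H$ acts trivially on it.

**Step 4. Prove (a).** The implication "$\Leftarrow$" is Lemma A. For "$\Rightarrow$", let $m_n=1$ for all $n$. Then $\mathbb C[Z]^G$ is a graded domain with one-dimensional graded pieces. If $0\neq\sigma$ has degree $1$, then $\sigma^n\ne0$ spans degree $n$, so
$$\mathbb C[Z]^G=\mathbb C[\sigma],\qquad \dim Z/\!/G=1 . \tag{4}$$
By Luna's theorem at $v$, the quotient $(T_vZ/\mathfrak gv)/\!/H$ has dimension $1$; it is irreducible, so we need not say at which point. Since $L=H^\circ$ has finite index in $H$, passing from $H$ to $L$ does not change the dimension of the quotient. So $\dim(N\oplus\mathbb C)/\!/L=1$ and $\dim N/\!/L=0$. As $\mathbb C[N]^L$ is a finitely generated graded domain with degree-zero part $\mathbb C$, it equals $\mathbb C$.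

**Step 5. Prove (c).** Let $\chi,\chi'$ be adapted, with vectors $v,v'$. Both lie in the same cone $Z$, since the extremal weight lines of $V_i$ are all in $\mathbb C\cdot Gv_i$. By (4) invariants are polynomials in $\sigma$. The closed sets $Gv$ and $\{0\}$ are disjoint, so $\sigma(v)\ne0$, and likewise $\sigma(v')\neq0$. Rescale $v'$ so that $\sigma(v)=\sigma(v')$. Then no invariant separates the closed orbits $Gv$ and $Gv'$, so they coincide; write $v'=gv$. The tori $T$ and $g^{-1}Tg$ both fix $v$ and are maximal tori of $G_v^\circ$, so $g^{-1}Tg=hTh^{-1}$ with $h\in G_v^\circ$. Then $gh$ normalizes $T$, and $ghv=v'$. Comparing tensor factors, $gh$ maps the line $\mathbb Cv_i$ to $\mathbb Cv_i'$. So if $w\in\mathcal W$ is the class of $gh$, then $\chi_i'=w\chi_i$ for all $i$.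

**Step 6. For (b), normalize the functional.** Suppose $M$ lies in an open half-space. As $M$ is a finite set of rational vectors, there is a rational functional negative on $M$. Average it over $\mathcal W_L$, under which $M$ is stable. We get a $\mathcal W_L$-invariant functional $h$ negative on $M$, and invariance under the reflections of $\Phi_\chi$ makes $h$ vanish on $\Phi_\chi$. No root outside $\Phi_\chi$ lies in the span of $\Phi_\chi$, because every $(\chi_i,\cdot)$ vanishes on that span. So a small rational perturbation among functionals vanishing on $\Phi_\chi$ achieves in addition $h\ne0$ on $\Phi\setminus\Phi_\chi$. A positive multiple of $h$ is a cocharacter of the center of $L$ with only negative weights on $N$. Every nonconstant monomial on $N$ then has nonzero weight, so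
$$M\text{ in an open half-space}\ \Longrightarrow\ \mathbb C[N]^L=\mathbb C . \tag{5}$$
By Kumar's theorem there is a nonzero invariant trilinear form $F$ on $V_1\times V_2\times V_3$. By (5) and Lemma A it is unique up to scalar and $F(v_1,v_2,v_3)\ne0$.

**Step 7. For (b) "$\Leftarrow$", build the Weyl group elements.** Fix a positive system $\Delta_L$ of $\Phi_\chi$. The set $\{h>0\}\sqcup\Delta_L$ is a positive system of $\Phi$. Applying an element of $\mathcal W$ to all data, we may assume it equals $\Delta$. For $i=1,2,3$ let
$$\Delta_i=\{(\chi_i,\alpha)>0\}\sqcup\{(\chi_i,\alpha)=0,\ h(\alpha)>0\}\sqcup\epsilon_i\Delta_L,\qquad \epsilon_1=\epsilon_2=1,\ \epsilon_3=-1 .$$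
These are positive systems, coming from lexicographic orders: first $\chi_i$, then $h$, then $\epsilon_i\Delta_L$.

Each $\alpha\in\Delta$ lies in exactly two of $\Delta_1,\Delta_2,\Delta_3$. For $\alpha\in\Delta_L$ these are $\Delta_1$ and $\Delta_2$. If $h(\alpha)>0$, then $\alpha\notin M$ and $\alpha\notin\Phi_\chi$, so exactly one $(\chi_i,\alpha)$ is negative, and $\alpha\notin\Delta_i$ for that $i$. The other two numbers are $\ge0$, and $\alpha$ lies in the corresponding sets, because $h(\alpha)>0$ decides ties.

Let $u_i\Delta=\Delta_i$ for $i=1,2$ and $u\Delta=-\Delta_3$. Then $\Delta(u_i)=\Delta\cap(-\Delta_i)=\Delta\setminus\Delta_i$ and $\Delta(u)=\Delta\cap\Delta_3$. By the "exactly two" property, the elements of $\Delta_3\cap\Delta$ are those missing from exactly one of $\Delta_1,\Delta_2$, and no element of $\Delta$ is missing from both. So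
$$\Delta(u)=\Delta(u_1)\sqcup\Delta(u_2).$$
For $i=1,2$ the weight $\chi_i$ is nonnegative on $\Delta_i=u_i\Delta$, so $\chi_i=u_i\lambda_i^*$. Similarly $-\chi_3$ is nonnegative on $-\Delta_3=u\Delta$, so $-\chi_3=u\nu^*$.

**Step 8. For (b) "$\Leftarrow$", multiply.** Put
$$\nu_i=\rho-u_i(\lambda_i^*+\rho)=\sum_{\alpha\in\Delta(u_i)}\alpha-\chi_i,\qquad \nu=\rho-u(\nu^*+\rho)=\sum_{\alpha\in\Delta(u)}\alpha+\chi_3 .$$
Then $\nu=\nu_1+\nu_2$ and $\ell(u)=\ell(u_1)+\ell(u_2)$. By Section 5, the bundles $\mathcal L_{\nu_1},\mathcal L_{\nu_2},\mathcal L_\nu$ have cohomology $U,V,W$ in degrees $\ell(u_1),\ell(u_2),\ell(u)$. In (1) there is exactly one index $j$ with $W_j\cong W$. An embedding $\iota:W\to U\otimes V$ with image $W_j$ gives the invariant form $(x,y,w)\mapsto(x\otimes y)(\iota w)$, which is a nonzero multiple of $F$. We may take $\xi_1=v_1$, $\xi_2=v_2$, so $F(v_1,v_2,v_3)\ne0$ gives $\eta_j\ne0$. Its weight is $\chi_1+\chi_2=u\nu^*$, which is extremal, so (1) equals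
$$\pm c\,f_{\mathrm{pr}_j(s\otimes s'),\,\xi_{u\nu^*}}\ \omega_{\Delta(u)},\qquad c\ne0 .$$
As the vectors $s\otimes s'$ span $U\otimes V$, we can choose $s,s'$ with $\mathrm{pr}_j(s\otimes s')\ne0$. By Section 5 the class is then nonzero.

**Step 9. Prove (b) "$\Rightarrow$".** By Lemma B some adapted $\chi'$ has $M_{\chi'}$ in an open half-space. By (5), $\mathbb C[N_{\chi'}]^{L_{\chi'}}=\mathbb C$, so $W$ has stable multiplicity one by Lemma A. By (c), $\chi\in\mathcal W\chi'$, so $M_\chi$ lies in an open half-space too. $\square$

**Consequence.** Every balanced triple is adapted to some $(U,V,W)$, so by Theorem 1, $G$ is good if and only if for every balanced triple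
$$\mathbb C[N]^L=\mathbb C\ \Longrightarrow\ M\text{ lies in an open half-space}. \tag{6}$$
By Section 6, (6) holds whenever $\Phi_\chi=\emptyset$. In that case (for instance if the highest weight of $U$, $V$ or $W$ is regular) stable multiplicity one always implies that the component is obtained from the cup product construction.

**Reduction to simple $G$.** For $G=\prod_kG_k$ all data decompose: $\mathbb C[N]^L=\bigotimes_k\mathbb C[N_k]^{L_k}$, and $M=\bigsqcup_kM_k$ lies in an open half-space iff each $M_k$ does, as the $M_k$ live in independent subspaces. If all factors satisfy (6), so does $G$. A zero triple on a factor has $N_k=0$, so a triple violating (6) on one factor extends by zero to $G$. Hence $G$ is good iff all $G_k$ are, and to prove Theorem 2 we may assume $G$ simple.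

## 9. The bad types $D_n$ $(n\ge5)$, $E_6,E_7,E_8$ and $F_4$

For $D_5$ we have Proposition C: its triple satisfies $\mathbb C[N]^L=\mathbb C$, and $M$ lies in no open half-space.

**Step 1. Transfer the $D_5$ triple to larger groups.** The root systems $D_n$ $(n\ge6)$ and $E_6,E_7,E_8$ contain a proper Levi subsystem $\Phi'$ of type $D_5$, visible as a subdiagram. Let $\chi'$ be the triple of Section 7 in the span of $\Phi'$. Since no root outside $\Phi'$ lies in that span, we can choose a rational $\omega\perp\Phi'$ with $(\omega,\alpha)\ne0$ for all $\alpha\notin\Phi'$. Put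
$$\chi_i=k(\chi_i'+Kc_i\omega),\qquad (c_1,c_2,c_3)=(2,-1,-1),$$
with $K\gg0$ rational and $k\ge1$ making everything integral. The sum of the $\chi_i$ is zero. For $\alpha\in\Phi'$ the signs of $(\chi_i,\alpha)$ are those for $\chi'$. For $\alpha\notin\Phi'$ they are the signs of $c_i(\omega,\alpha)$, and exactly two are negative iff $(\omega,\alpha)>0$. Hence
$$\Phi_\chi=\Phi'_{\chi'},\qquad M_\chi=M_{\chi'}\sqcup\{\alpha:(\omega,\alpha)>0\}.$$
The element of the center of $\mathrm{Lie}\,L$ corresponding to $\omega$ has eigenvalue $0$ on $N_{\chi'}$ and positive eigenvalues on the rest of $N_\chi$. So an invariant polynomial cannot involve the coordinates on the rest, and $\mathbb C[N_\chi]^L=\mathbb C[N_{\chi'}]^L$. The orthogonal complement of $\Phi'$ in $\mathfrak t$ acts trivially on $N_{\chi'}$. So the invariants of the connected group $L$ on $N_{\chi'}$ are those of the Levi subgroup inside the $D_5$-group, namely $\mathbb C$. Finally $M_\chi\supset M_{\chi'}$ lies in no open half-space. These types are bad.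

**Step 2. Write down a triple for $F_4$.** The roots are $\pm e_i$, $\pm e_i\pm e_j$, $\frac12(\pm1,\pm1,\pm1,\pm1)$. Let
$$\chi_1=(0,4,3,3),\qquad \chi_2=(0,-4,0,0),\qquad \chi_3=(0,0,-3,-3).$$
Write $\mathsf u(\xi)=2\xi_2$ and $\mathsf v(\xi)=\xi_3+\xi_4$; then $\big((\chi_i,\xi)\big)_i=(2\mathsf u+3\mathsf v,\,-2\mathsf u,\,-3\mathsf v)$. The values of $(\mathsf u,\mathsf v)$ on roots are, up to sign, the following.

* $(0,0)$: the roots $\pm e_1$ and $\pm(e_3-e_4)$. This is $\Phi_\chi$.
* $(2,0)$ on $e_2,\ e_2\pm e_1$; $(1,0)$ on the four roots $\frac12(\pm e_1+e_2\pm(e_3-e_4))$; $(0,1)$ on $e_3,\ e_4,\ e_3\pm e_1,\ e_4\pm e_1$; $(0,2)$ on $e_3+e_4$. One of the three numbers is zero, so these are not in $\pm M$.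
* $(2,1)$: $e_2+e_3,\ e_2+e_4$, with numbers $(7,-4,-3)$.
* $(1,1)$: $\frac12(\pm e_1+e_2+e_3+e_4)$, with numbers $(5,-2,-3)$.
* $(-2,1)$: $-e_2+e_3,\ -e_2+e_4$, with numbers $(-1,4,-3)$.
* $(1,-1)$: $\frac12(\pm e_1+e_2-e_3-e_4)$, with numbers $(-1,-2,3)$.

The count is $4+2(3+4+6+1)+2(2+2+2+2)=48$, which is all roots. So $M$ consists of the last four pairs.

**Step 3. Compute $\mathbb C[N]^L$ for $F_4$.** The two $\mathfrak{sl}_2$'s have roots $\pm(e_3-e_4)$ and $\pm e_1$. The pairs with values $(2,1)$ and $(-2,1)$ span standard modules for the first and trivial modules for the second. The pairs with values $(1,1)$ and $(1,-1)$ span standard modules for the second and trivial ones for the first. The $SL_2$-invariants of two vectors in $\mathbb C^2$ are the polynomials in their determinant. So the invariants of the semisimple part are $\mathbb C[d_1,d_2]$ with the two determinants $d_1,d_2$. The torus acts on $d_1$ with weight $-\big((e_2+e_3)+(-e_2+e_4)\big)=-(e_3+e_4)$ and on $d_2$ with weight $-e_2$, the negative of the sum of $\frac12(e_1+e_2+e_3+e_4)$ and $\frac12(-e_1+e_2-e_3-e_4)$.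 These weights are linearly independent, so $\mathbb C[N]^L=\mathbb C$.

**Step 4. Exhibit the relation.** The sums of the two roots in the pairs $(1,1)$, $(-2,1)$, $(1,-1)$ are $e_2+e_3+e_4$, $-2e_2+e_3+e_4$, $e_2-e_3-e_4$, and
$$(e_2+e_3+e_4)+2(-2e_2+e_3+e_4)+3(e_2-e_3-e_4)=0 .$$
So $M$ lies in no open half-space, and $F_4$ is bad.

## 10. Directed cycles of weights: $G_2$, $A_n$, $B_n$, $C_n$

For the good types we assume that $M$ lies in no open half-space, and produce a nonconstant element of $\mathbb C[N]^L$. This proves (6).

**Type $G_2$.** If $\Phi_\chi=\emptyset$, use the Consequence. If $\Phi_\chi\ne\emptyset$, all $\chi_i$ are orthogonal to a root, so in rank two they are multiples $c_i\theta$ of one vector. The number of negative $c_i(\theta,\alpha)$ depends only on the sign of $(\theta,\alpha)$, and $M\cap-M=\emptyset$. So $M$ is contained in $\{(\theta,\cdot)>0\}$ or in $\{(\theta,\cdot)<0\}$, contrary to assumption. **$G_2$ is good.**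

**Set-up for classical types.** Let $Z$ be the connected center of $L$, so $L=Z_G(Z)$. (The cone of Section 8 does not appear again.) Let $V$ be the standard representation, so that $\mathfrak g$ is $\mathfrak{sl}(V)$, $\mathfrak{so}(V)$ or $\mathfrak{sp}(V)$. Let $V=\bigoplus_{c\in I}V_c$ be its decomposition into $Z$-weight spaces, with distinct weights $e_c$. If two roots agree on $Z$, their difference lies in the span of $\Phi_\chi$. So the numbers $(\chi_i,\alpha)$ depend only on $\alpha|_Z$, and linearly. Hence $N=\bigoplus_{\beta\in\bar M}\mathfrak g_\beta$ is a sum of full $Z$-weight spaces, where $\bar M=M|_Z$. A functional positive on $\bar M$ would give one positive on $M$, so $\bar M$ lies in no open half-space. By Gordan's theorem there is a nontrivial relation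
$$\sum_{\beta\in\bar M}n_\beta\beta=0,\qquad n_\beta\in\mathbb Z_{\ge0}. \tag{7}$$
Since $M\cap -M=\emptyset$ and the signs depend only on $\beta$, also $\bar M\cap-\bar M=\emptyset$.

Nonzero $Z$-weights of $\mathfrak g\subset\mathrm{End}\,V$ have the form $e_a-e_b$. Let $\Gamma$ be the directed graph on $I$ with an edge $b\to a$ iff $e_a-e_b\in\bar M$. For $X\in N$ let $X_{ab}:V_b\to V_a$ be its blocks. For a directed cycle $c_1\to c_2\to\dots\to c_k\to c_1$ with distinct vertices put
$$f(X)=\mathrm{tr}\,(X_{c_1c_k}\cdots X_{c_3c_2}X_{c_2c_1}). \tag{8}$$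
This is homogeneous of degree $k>0$ and $L$-invariant, since $L$ preserves each $V_c$ and acts on $X$ by conjugation. *It suffices to find a cycle with $f\not\equiv0$.* This is how traces replace the monomials of Section 6.

**Type $A$.** The only linear relation among the $e_c$, up to scalar, is $\sum(\dim V_c)e_c=0$. In (7) the coefficient of $e_c$ is the net inflow at $c$ when the edge of $\beta$ carries $n_\beta$. These coefficients sum to $0$, while those of a multiple $\kappa\sum(\dim V_c)e_c$ sum to $\kappa\dim V$. So $\kappa=0$ and all net flows vanish. (The same argument shows that different edges have different weights.) A nonzero nonnegative circulation contains a directed cycle: follow edges of positive flow until a vertex repeats. The blocks on the edges of this cycle are independent and arbitrary. Choose $0\ne u_c\in V_c$ and let each block $X_{c_{j+1}c_j}$ be a rank-one map with $u_{c_j}\mapsto u_{c_{j+1}}$. Then $f(X)=1$. **Type $A$ is good.**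

**Set-up for types $B,C,D$.** Let $\langle v,w\rangle=\varepsilon\langle w,v\rangle$ be the form, with $\varepsilon=1$ in the orthogonal and $\varepsilon=-1$ in the symplectic case. Now $I=\{\pm1,\dots,\pm r\}$, together with $0$ if $V^Z\ne0$. We have $e_{-c}=-e_c$, $e_0=0$, and the form identifies $V_{-c}\cong V_c^*$. The image of $L$ is $\prod_{i=1}^rGL(V_i)\times G(V_0)$ with $G(V_0)$ equal to $SO(V_0)$ or $Sp(V_0)$. In the orthogonal case $\dim V_0\ne2$: otherwise $SO(V_0)$ would be a central torus of the image of $L$, so it would be contained in the image of $Z$ and act nontrivially on $V_0$. So the connected center is the product of the centers of the $GL(V_i)$, and $e_1,\dots,e_r$ are linearly independent.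

The edge $b\to a$ has the *mirror* edge $-a\to-b$, belonging to the same weight. Since $e_1,\dots,e_r$ are independent, a nonzero weight $e_a+e_{-b}$ determines the unordered pair $\{a,-b\}$. So the only coincidences among weights of edges are mirrors. *Self-mirror* edges are the edges $b\to-b$, of weight $-2e_b$. The weight space of $\pm2e_b$ is $S^2$ of $V_{\pm b}$ if $\varepsilon=-1$ and $\wedge^2$ of it if $\varepsilon=1$. So the weight occurs in $\mathfrak g$ iff $\varepsilon=-1$ or $\dim V_b\ge2$. All weights $e_a-e_b$ with $a\ne\pm b$ occur.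

**Step 1. Find a directed cycle in $\Gamma$.** For each $\beta$ in (7) put flow $n_\beta$ on an edge $b\to a$ representing $\beta$ and also on its mirror, so that a self-mirror edge receives $2n_\beta$. The net inflow at a vertex $i>0$ from these two edges is
$$n_\beta\big([a=i]-[b=i]+[-b=i]-[-a=i]\big),$$
where a bracket is $1$ if its condition holds and $0$ otherwise. This is $n_\beta$ times the coefficient of $e_i$ in $\beta=e_a-e_b$. So by (7) the total net inflow at $i$ is $0$. The same holds at $-i$, with the opposite sign. Net inflows sum to zero over all vertices, so it is $0$ at the vertex $0$ as well. We have a nonzero circulation, and $\Gamma$ has a directed cycle with distinct vertices.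

**Step 2. Prepare operators in single weight spaces.** For $p\in V_{-b}$, $q\in V_a$ let
$$E_{p,q}(v)=\langle p,v\rangle q-\varepsilon\langle q,v\rangle p .$$
Expanding $\langle E_{p,q}v,w\rangle+\langle v,E_{p,q}w\rangle$ and using $\langle v,q\rangle=\varepsilon\langle q,v\rangle$, $\langle v,p\rangle=\varepsilon\langle p,v\rangle$, all terms cancel. So $E_{p,q}\in\mathfrak g$, and it has $Z$-weight $e_a-e_b$. Its only blocks are $V_b\to V_a$, given by $\langle p,\cdot\rangle q$, and $V_{-a}\to V_{-b}$, given by $-\varepsilon\langle q,\cdot\rangle p$. They are added if $a=-b$. Choose $u_{\pm i}\in V_{\pm i}$ with $\langle u_{-i},u_i\rangle=1$.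

**Claim 1 (orthogonal case).** If a directed cycle with distinct vertices contains no self-mirror edge, then its $f$ is not identically zero.

To prove it, choose $u_0\in V_0$ with $\langle u_0,u_0\rangle=1$ if $V_0\ne0$, and put $-0=0$. Let $X$ be the sum, over the distinct weights $\beta$ of the edges of the cycle, of $E_{u_{-b},u_a}$ for one edge $b\to a$ of the cycle with weight $\beta$. Then $X\in N$. Let $c\to c'$ be an edge of the cycle. The block $X_{c'c}$ receives a contribution only from the operator of the weight of this edge. If that operator was formed with $c\to c'$ itself, the block is $\langle u_{-c},\cdot\rangle u_{c'}$. If it was formed with the mirror edge $b\to a$, where $c=-a$, $c'=-b$, the block is $-\langle u_a,\cdot\rangle u_{-b}=-\langle u_{-c},\cdot\rangle u_{c'}$. The two blocks of an operator are in different positions, as the edge is not self-mirror. So in all cases $X_{c'c}=\pm\langle u_{-c},\cdot\rangle u_{c'}$ and $f(X)=\pm\prod_j\langle u_{-c_j},u_{c_j}\rangle\ne0$. $\square$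

**Step 3. Settle the orthogonal case with $V_0\ne0$.** Suppose $b\to-b$ is an edge, so $-2e_b\in\bar M$. As $V_0\ne0$, $-e_b$ is a weight of $\mathfrak g$, and its signs are those of $-2e_b$, so $-e_b\in\bar M$. Hence $b\to0$ and $0\to-b$, both of weight $-e_b$, are edges. In the cycle of Step 1 replace each self-mirror edge $b\to-b$ by $b\to0\to-b$. The result is a closed directed walk without self-mirror edges, and it contains a cycle with distinct vertices and without self-mirror edges. Claim 1 applies. In type $B$ the space $V$ has odd dimension, so $V_0\ne0$ always. **Type $B$ is good.** The same argument covers type $D$ when $V_0\ne0$.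

**Step 4. Settle type $C$.** Take a directed cycle of minimal length. It does not contain $b\to0\to-b$. Otherwise $-e_b\in\bar M$, and then $-2e_b\in\bar M$, since in type $C$ this weight always occurs in $\mathfrak g$; so the edge $b\to-b$ would shorten the cycle. Form $X$ as in Claim 1 from the edges not touching $0$. Mirror edges give blocks $\pm\langle u_{-c},\cdot\rangle u_{c'}$ as before, and for a self-mirror edge the operator $E_{u_{-b},u_{-b}}=2\langle u_{-b},\cdot\rangle u_{-b}$ is not zero. If the cycle passes through $0$, it does so once, as $b\to0\to a$ with $a\ne-b$. So the weights $-e_b$ and $e_a$ are distinct, and no other edge of the cycle has one of these weights. Choose $w,w'\in V_0$ with $\langle w',w\rangle=1$, and add to $X$ the operators $E_{u_{-b},w}$ and $E_{w',u_a}$. Then $X_{0b}=\langle u_{-b},\cdot\rangle w$ and $X_{a0}=\langle w',\cdot\rangle u_a$. In all cases $f(X)$ is a nonzero multiple of a product of numbers $\langle u_{-c},u_c\rangle=\pm1$, and of $\langle w',w\rangle=1$ if $0$ is on the cycle. So $f(X)\ne0$. **Type $C$ is good.**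

## 11. Skew forms and the case $D_4$

By Step 3 of Section 10 only $V_0=0$ remains. Put $n_i=\dim V_i$, so $\sum n_i=4$. Take a directed cycle with distinct vertices. By Claim 1 we may assume that it contains a self-mirror edge; relabel (including signs) so that this edge is $1\to-1$. Then $n_1\ge2$, $-2e_1\in\bar M$ and $2e_1\notin\bar M$. The rest of the cycle is a path from $-1$ to $1$ with interior vertices different from $\pm1$. The interior is not empty, because the edge $-1\to1$ would have weight $2e_1\notin\bar M$.

The block $S=X_{-1,1}:V_1\to V_{-1}\cong V_1^*$ is an arbitrary skew form $S(x,y)=\langle Sx,y\rangle$ on $V_1$. The danger is a cycle whose trace is $S(v,v)=0$. This is what happens in Section 7. There, with blocks $V_a,V_b,V_5$ of dimensions $2,2,1$, the cycle $-a\to a\to-5\to b\to-b\to5\to-a$ has $a\to-5$ and $5\to-a$ as mirror edges. So the skew form on the edge $-a\to a$ is evaluated on two proportional vectors, and $f\equiv0$. In $D_4$ we go through the possible $(n_1,n_2,\dots)$.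

**Case $(4)$.** There are no vertices besides $\pm1$, so this is impossible.

**Case $(3,1)$.** As $n_2=1$, there is no self-mirror edge at $\pm2$, so the path is $-1\to c\to1$ with $c=\pm2$. The edges have the different weights $e_1+e_c$ and $e_1-e_c$. So their blocks are independent: $X_{c,-1}=\langle v,\cdot\rangle u_c$ and $X_{1,c}u_c=w$ with $v,w\in V_1$ arbitrary. Then $f=\langle v,Sw\rangle=S(w,v)\not\equiv0$.

**Case $(2,2)$.** For a path $-1\to c\to1$ with $c=\pm2$ the blocks $X_{c,-1}$ and $X_{1,c}$ are again independent and arbitrary $2\times2$ blocks. So $X_{1,c}X_{c,-1}:V_{-1}\to V_1$ is an arbitrary map. For $S$ invertible take it equal to $S^{-1}$; then $f=2$. The other possibility is a path $-1\to c\to-c\to1$. Here $-1\to c$ and $-c\to1$ are mirrors. Put $P=X_{c,-1}$; then $X_{1,-c}=-P^*$ (adjoint), and $S'=X_{-c,c}$ is skew. So $f=-\mathrm{tr}(S\,P^*S'P)$. For $P$ invertible and $S,S'\ne0$ the map $P^*S'P$ is a nonzero skew $2\times2$ matrix, as is $S$. With $J$ the standard skew matrix, $J^2=-1$, the trace of $aJ\cdot bJ$ is $-2ab\neq0$. So $f\not\equiv0$.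

**Case $(2,1,1)$, the shape of $f$.** The path is $-1\to c\to\dots\to d\to1$ with $c,\dots,d\in\{\pm2,\pm3\}$, possibly $c=d$, and no self-mirror edge inside, since $n_2=n_3=1$. Write $X_{c,-1}=\langle v,\cdot\rangle u_c$ with $v\in V_1$ from $\mathfrak g_{e_1+e_c}$, and $X_{1,d}u_d=w$ with $w\in V_1$ from $\mathfrak g_{e_1-e_d}$. The blocks inside are coordinates, up to sign, on the one-dimensional spaces $\mathfrak g_{\pm e_2\pm e_3}$. So
$$f=\pm(\text{monomial in these coordinates})\cdot S(w,v).$$

(†) *If $d\ne-c$, then $f\not\equiv0$*, because the weights $e_1+e_c$ and $e_1-e_d$ are distinct, $v$ and $w$ are independent variables, and $\dim V_1=2$.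

If $d=-c$, the edges $-1\to c$ and $-c\to1$ are mirrors, $w$ is proportional to $v$, and $f\equiv0$. We must then find another cycle. The path inside is $c\to e\to-c$ with $e\ne\pm c$: from $e$ one cannot go to $-e$, as that edge would be self-mirror. Relabel $c=2$, $e=3$. Then
$$-2e_1,\quad e_1+e_2,\quad e_3-e_2,\quad -e_3-e_2\quad\in\bar M .$$

**Case $(2,1,1)$, using further weights.** If one of $\pm(e_1-e_2),\pm(e_1+e_3),\pm(e_1-e_3)$ is in $\bar M$, we are done by Claim 1 or by (†):

* $e_2-e_1$: the cycle $1\to2\to3\to-2\to1$ (Claim 1);
* $e_1-e_2$: the cycle $1\to-1\to2\to1$ (†, $c=d=2$);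
* $e_1+e_3$: the cycle $1\to-1\to3\to-2\to1$ (†, $c=3$, $d=-2$);
* $-e_1-e_3$: the cycle $-1\to2\to3\to-1$ (Claim 1);
* $e_1-e_3$: the cycle $1\to-1\to2\to3\to1$ (†, $c=2$, $d=3$);
* $e_3-e_1$: the cycle $-1\to2\to-3\to-1$ (Claim 1).

The edges used are $-1\to2$ and $-2\to1$ (weight $e_1+e_2$), $2\to3$ (weight $e_3-e_2$), $3\to-2$ and $2\to-3$ (weight $-e_3-e_2$), $1\to-1$ (weight $-2e_1$), and an edge of the additional weight.

**Case $(2,1,1)$, the remaining configuration is impossible.** Suppose none of those six weights is in $\bar M$. We use that $\bar M$ comes from the signs of three numbers with sum zero. Let $x_i=-(\chi_i,\cdot)$, so $x_1+x_2+x_3=0$. Then $\bar M$ consists of the weights with exactly two $x_i>0$, that is, with $x$-vector in one of the open cones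
$$A=(-,+,+),\qquad B=(+,-,+),\qquad C=(+,+,-).$$
The $x$-vectors of $e_1-e_2$, $e_1+e_3$, $e_1-e_3$ are nonzero, because these are restrictions of roots outside $\Phi_\chi$. If such a vector had no zero coordinate, it or its negative would lie in $A$, $B$ or $C$. So it has exactly one zero coordinate (two would force all three to vanish); call such a vector *boundary*.

Denote by $\beta,\alpha,\gamma,\gamma'$ the $x$-vectors of $e_1+e_2$, $-2e_1$, $e_3-e_2$, $-e_3-e_2$. Then
$$\alpha+2\beta+\gamma+\gamma'=0,$$
and $\alpha+\beta$, $\beta+\gamma$, $\beta+\gamma'$ are boundary, since they belong to $e_2-e_1$, $e_1+e_3$, $e_1-e_3$. By symmetry in the indices of $x$, let $\beta=(-p,s,p-s)\in A$ with $0<s<p$. The cone $A$ is closed under addition, so none of $\alpha,\gamma,\gamma'$ is in $A$. The $x_2$-coordinates of $\alpha,\gamma,\gamma'$ sum to $-2s<0$, so one of the three is in $B$. The $x_3$-coordinates sum to $-2(p-s)<0$, so one is in $C$. A boundary vector in $A+B$ has third coordinate positive, so it is $(0,-,+)$ or $(-,0,+)$. A boundary vector in $A+C$ is $(0,+,-)$ or $(-,+,0)$. Up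 to exchanging $x_2,x_3$ (which exchanges $B$ and $C$ and keeps $\beta\in A$) and exchanging $\gamma,\gamma'$ (that is, $e_3\leftrightarrow-e_3$), there are two cases.

*Case I: $\alpha\in C$ and $\gamma,\gamma'\in B$.* Here $(\beta+\gamma)+(\beta+\gamma')=-\alpha=(-,-,+)$. Each summand is $(0,-,+)$ or $(-,0,+)$, so one of each kind occurs. Up to exchange $\beta+\gamma=(0,-m,m)$ and $\beta+\gamma'=(-n,0,n)$ with $m,n>0$. Then $\gamma=(p,\,-m-s,\,m+s-p)\in B$ gives $m+s>p$. The first coordinate $p-n$ of $\gamma'\in B$ gives $p>n$. Now $\alpha=(n,m,-m-n)$ and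
$$\alpha+\beta=(n-p,\ m+s,\ p-s-m-n)$$
is boundary. Its first coordinate is negative and its second positive, so the third is zero: $p=s+m+n>m+s$. This contradicts $m+s>p$.

*Case II: $\alpha,\gamma\in B$ and $\gamma'\in C$.* Here $(\beta+\gamma)+(\beta+\gamma')=-\alpha=(-,+,-)$. The third coordinate of $\beta+\gamma\in A+B$ is positive, so that of $\beta+\gamma'$ is negative, and $\beta+\gamma'=(0,m,-m)$. Then the first coordinate of $\beta+\gamma$ is negative, so $\beta+\gamma=(-n,0,n)$. Here $m,n>0$. So $\alpha=(n,-m,m-n)$. The first coordinate $p-n$ of $\gamma\in B$ gives $p>n$. The second coordinate $m-s$ of $\gamma'\in C$ gives $m>s$. But $\alpha+\beta\in A+B$ is boundary, so its first or second coordinate is $0$, whereas these coordinates are $n-p<0$ and $s-m<0$. This is a contradiction.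

So in the case $(2,1,1)$ a cycle with $f\not\equiv0$ always exists. Together with the case $V_0\ne0$, **$D_4$ is good**. With Sections 9 and 10 and the reduction to simple groups, this proves Theorem 2. $\blacksquare$
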